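\title{The Grothendieck ring of varieties in characteristic zero is not $\mathbb{L}$-adically separated}

\begin{abstract}
Let $K$ be a field of characteristic zero and let $\mathbb L$ be the class of the affine line in the Grothendieck ring $K_0(\mathrm{Var}/K)$. We show that $\bigcap_n(\mathbb L^n)\neq(0)$, so that the map from $K_0(\mathrm{Var}/K)$ to its $\mathbb L$-adic completion is never injective. The nonzero element comes from a family of Ch\^atelet surfaces $y^2-\delta z^2=P(x)$ in which the cubic $P$ has discriminant $\delta$ up to squares. A torsor under a torus shows that the element is divisible by every power of $\mathbb L$, and an additive invariant with values in the Witt group $W(\mathbb Q)$, on which $\mathbb L$ acts as $-1$, shows that no power of $\mathbb L$ kills it.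
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $K$ be a field of characteristic zero. A \emph{variety} over $K$ is a separated reduced scheme of finite type over $K$. The \emph{Grothendieck ring} $K_0(\mathrm{Var}/K)$ is the abelian group generated by the isomorphism classes $[X]$ of varieties over $K$, with the relations $[X]=[Z]+[X\setminus Z]$ for every closed subvariety $Z\subseteq X$, and with the product $[X]\cdot[Y]=[(X\times_KY)_{\mathrm{red}}]$. Put $\mathbb L=[\mathbb A^1_K]$. The kernel of the canonical map to the completion,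
\[
K_0(\mathrm{Var}/K)\longrightarrow \varprojlim_n K_0(\mathrm{Var}/K)/(\mathbb L^n),
\]
is the ideal $\bigcap_{n\ge1}(\mathbb L^n)$. The question, which we take from \cite{Shein}, is to decide for each field $K$ of characteristic zero whether this ideal is zero, that is, whether the map is injective.

The completion is the place where series $\sum x_n\mathbb L^n$ converge and where $[\mathbb G_m]=\mathbb L-1$ becomes invertible. An identity found there is an identity of classes of varieties only if the map is injective. The first evidence points to injectivity. Over $\mathbb C$ the Hodge--Deligne polynomial is a ring homomorphism $\mathcal E\colon K_0(\mathrm{Var}/\mathbb C)\to\mathbb Z[u,v]$ with $\mathcal E(\mathbb L)=uv$, and a polynomial divisible by all powers of $uv$ is zero. So $\mathcal E$ vanishes on $\bigcap_n(\mathbb L^n)$; this ideal meets the subring $\mathbb Z[\mathbb L]$ in $0$, and neither Hodge numbers nor Euler characteristics can see it. On the other hand, in any commutative ring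
\begin{equation}\label{eq:krull}
(1-\mathbb L f)\,\mathfrak a=0\quad\Longrightarrow\quad \mathfrak a=\mathbb L^nf^n\mathfrak a\ \text{ for all } n,
\end{equation}
and by Krull's intersection theorem these are the only elements of $\bigcap_n(\mathbb L^n)$ when the ring is noetherian. This says where to look: at a failure of cancellation for a class such as $\mathbb L-1$ or, more generally, the class of a torus. The answer is that the map is never injective.

\begin{theorem}\label{thm:A}
Let $K$ be any field of characteristic $0$. There is $\mathfrak a\in K_0(\mathrm{Var}/K)$ with $\mathfrak a\in\bigcap_n(\mathbb L^n)$ and $\mathbb L^m\mathfrak a\neq0$ for all $m\ge0$.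
\end{theorem}

The element is explicit. Fix $\alpha\in\mathbb Q\setminus\{0,\frac1{27}\}$ and put
\begin{equation}\label{eq:P}
P=x^3-tx-t^2-\alpha t,\qquad \delta=4t-27(t+\alpha)^2 .
\end{equation}
The discriminant of $x^3+ax+b$ is $-4a^3-27b^2$, so $\operatorname{disc}_x(P)=4t^3-27t^2(t+\alpha)^2=t^2\delta$. Let
\begin{gather*}
B=\{t\delta(t)\neq0\}\subset\mathbb A^1_K,\qquad C=\{P=0\}\subset B\times\mathbb A^1_x,\qquad Q=\{s^2=\delta\}\subset B\times\mathbb A^1_s,\\
S=Q\times_BC,\qquad V=\{y^2-\delta z^2=P\}\subset B\times\mathbb A^3_{x,y,z}.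
\end{gather*}
The curves $Q,C,S$ are finite \'etale over $B$ of degrees $2,3,6$, and the fibers of $V\to B$ are affine Ch\^atelet surfaces. Define
\begin{equation}\label{eq:a}
\mathfrak a_\alpha=[V]-\mathbb L^2[B]-\mathbb L\bigl([B]-[Q]-[C]+[S]\bigr).
\end{equation}
The subtracted terms are what a point count predicts. Over $\mathbb F_q$ with $q$ odd, let $P$ be a cubic with $c$ roots, let $\delta\neq 0$, and let $n\in\{0,2\}$ be the number of square roots of $\delta$. The equation $y^2-\delta z^2=P(x)$ has $(q-c)(q+1)+c$ solutions if $n=0$ and $(q-c)(q-1)+c(2q-1)$ solutions if $n=2$; in both cases the number is $q^2+q(1-n-c+nc)$. We shall prove Theorem~\ref{thm:A} with $\mathfrak a=\mathfrak a_1$. The same family gives the following supplement.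

\begin{theorem}\label{thm:B}
Let $K$ be any field of characteristic $0$ and $\mathcal M_K=K_0(\mathrm{Var}/K)[\mathbb L^{-1}]$.
\begin{enumerate}
\item[(1)] The group $\bigcap_n(\mathbb L^n)$ has a subgroup surjecting onto $\bigoplus_{\mathbb N}\mathbb Z/2$, hence is not finitely generated as an abelian group. The same holds for its image in $\mathcal M_K$.
\item[(2)] Let $F^m\mathcal M_K$ be the subgroup generated by all $[X]\mathbb L^{-i}$ with $\dim X-i\le-m$. The image of $\mathfrak a=\mathfrak a_1$ in $\mathcal M_K$ is nonzero and lies in $\bigcap_mF^m\mathcal M_K$.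
\end{enumerate}
\end{theorem}

The proof has two halves. In Sections~\ref{sec:toy}--\ref{sec:div}, over $K$, we compute the class of an auxiliary variety in two ways and obtain a relation of the form \eqref{eq:krull} in the Grothendieck ring of varieties over the curve $B$. In Sections~\ref{sec:witt}--\ref{sec:nonzero}, over $\mathbb C$, we show that $\mathfrak a_\alpha$ is nonzero. An invariant that does this must be finer than $\mathcal E$, and $\mathbb L$ must not act on its values as $uv$ does on polynomials. We use the Witt class over $\mathbb Q$ of the intersection form on algebraic cycles of middle dimension. Section~\ref{sec:B} proves Theorem~\ref{thm:B}.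

\section{Relative Grothendieck rings and a quadric}\label{sec:toy}

For a variety $B$ over $K$, the ring $K_0(\mathrm{Var}/B)$ is defined as above with varieties equipped with a morphism to $B$, isomorphisms over $B$, and the product $[(X\times_BY)_{\mathrm{red}}]$. Its unit is $[B]$, and it is an algebra over $K_0(\mathrm{Var}/K)$; in particular $\mathbb L$ stands for $[B\times\mathbb A^1]$. For a morphism $B'\to B$, composition with it gives a \emph{pushforward} $K_0(\mathrm{Var}/B')\to K_0(\mathrm{Var}/B)$, which is $K_0(\mathrm{Var}/K)$-linear but not multiplicative. For a separated $B$-scheme $X$ of finite type over $K$ we write $[X]=[X_{\mathrm{red}}]$; then $[X][Y]=[X\times_BY]$. All our computations of classes rest on one lemma.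

\begin{lemma}\label{lem:spread}
Let $V$ be a variety over $B$, and let $Z,Z'$ be separated $V$-schemes of finite type. If the fibers $Z_v$ and $Z'_v$ are isomorphic over the residue field $\kappa(v)$ for every point $v\in V$, closed or not, then $[Z]=[Z']$ in $K_0(\mathrm{Var}/B)$.
\end{lemma}

\begin{proof}
Let $v$ be the generic point of an irreducible component of $V$. Since $V$ is reduced, $\operatorname{Spec}\kappa(v)$ is the limit of the affine open neighborhoods of $v$, so the isomorphism $Z_v\cong Z'_v$ extends over an open neighborhood $V_1$ of $v$. Replace $V$ by the closed subvariety $V\setminus V_1$ and use noetherian induction.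
\end{proof}

For instance, if every fiber of $Z\to V$ is an affine space of dimension $n$, then $[Z]=\mathbb L^n[V]$. To apply the lemma to quotients by tori, recall that for a torus $T$ over a field $\kappa$ of characteristic zero a \emph{$T$-torsor} is a $\kappa$-scheme with an action of $T$ that becomes equivariantly isomorphic to $T$ over $\bar\kappa$. Torsors are classified by the Galois cohomology group $H^1(\kappa,T)$. If $T$ is the torus of units of a finite \'etale $\kappa$-algebra $A$, that is $T(\bar\kappa)=(A\otimes_\kappa\bar\kappa)^\times$, then $H^1(\kappa,T)=0$ by Shapiro's lemma and Hilbert's Theorem 90.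

The mechanism of the first half of the paper is already visible when the cubic is replaced by a quadratic polynomial.

\begin{example}\label{ex:quadric}
Let $\delta$ be a unit on $B$ and let $V_2=\{y^2-\delta z^2=x^2-\delta\}\subset B\times\mathbb A^3$. Compute with expressions $a=a_0+a_1s$, where $s^2=\delta$; put $\bar a=a_0-a_1s$ and $N(a)=a\bar a$. The equation of $V_2$ reads $N(y+sz)=N(x-s)$. To produce solutions, factor $x-s=a\bar b$ and put $y+sz=ab$. Since
\[
a\bar b=(a_0b_0-\delta a_1b_1)-(a_0b_1-a_1b_0)s,
\]
the variety $Z_2$ of triples $(x,a,b)$ with $a\bar b=x-s$ is $B\times \mathrm{SL}_2$, and we have a morphism $Z_2\to V_2$. We compute $[Z_2]$ twice.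

First, $[Z_2]=(\mathbb L^2-1)\mathbb L$: the first column of a matrix in $\mathrm{SL}_2$ is any nonzero vector, and the second lies on an affine line.

Second, $\mathbb G_m$ acts on $Z_2$ over $V_2$ by $(a,b)\mapsto(ca,c^{-1}b)$. Over an algebraically closed field choose a square root $s$ of $\delta$ and use the coordinates $a_\pm=a_0\pm a_1s$, $b_\pm=b_0\pm b_1s$, $\eta_\pm=y\pm sz$. The fiber over $(x,y,z)$ is given by
\[
\begin{pmatrix}a_+\\a_-\end{pmatrix}\begin{pmatrix}b_+&b_-\end{pmatrix}=\begin{pmatrix}\eta_+&x-s\\x+s&\eta_-\end{pmatrix}.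
\]
The matrix on the right has determinant zero, and it is nonzero because $2s\neq0$. If its entry $a_ib_j$ is nonzero, then $a_i\in\mathbb G_m$ is free and determines the other three unknowns. So the fiber of $Z_2\to V_2$ over any point $v$ is a $\mathbb G_m$-torsor over $\kappa(v)$, trivial by Hilbert 90, and Lemma~\ref{lem:spread} gives $[Z_2]=(\mathbb L-1)[V_2]$.

Comparing, $(1-\mathbb L)\bigl([V_2]-\mathbb L^2-\mathbb L\bigr)=0$ in $K_0(\mathrm{Var}/B)$, and \eqref{eq:krull} places $[V_2]-\mathbb L^2-\mathbb L$ in $\bigcap_n(\mathbb L^n)$. This element, however, is zero. The equation is $(y-x)(y+x)=\delta(z^2-1)$, and projection to $z$ gives $[V_2]=(\mathbb L-2)(\mathbb L-1)+2(2\mathbb L-1)=\mathbb L^2+\mathbb L$.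
\end{example}

For the cubic we follow the same plan with three changes. The torus is no longer split, so we need a calculus for classes of tori over $B$. The torus that first presents itself must be enlarged before Hilbert 90 applies. And the direct computation of the auxiliary variety involves $[V]$ again, with a coefficient divisible by $\mathbb L$, which does no harm.

\section{Tori and the Burnside ring}\label{sec:burnside}

Let $G$ be a finite group and $\tilde B\to B$ a $G$-torsor, that is, a finite \'etale morphism with a right action of $G$ that is simply transitive on geometric fibers. For an affine $K$-scheme $Y$ of finite type with a left $G$-action put $\tilde B\times^GY=(\tilde B\times Y)/G$; its pullback to $\tilde B$ is $\tilde B\times Y$. For a finite $G$-set $M$ let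
\[
B_M=\tilde B\times^GM,\qquad R_M=\tilde B\times^G\mathbb A^M,\qquad T_M=\tilde B\times^G\mathbb G_m^M .
\]
Then $B_M\to B$ is finite \'etale of degree $|M|$. For a $B$-scheme $B'$, the set $R_M(B')$ is the ring of functions on $B_M\times_BB'$ and $T_M(B')$ is its group of units. So $R_M$ is a vector bundle of rank $|M|$ with $[R_M]=\mathbb L^{|M|}$, and $T_M$ is a torus whose fiber over a point $\operatorname{Spec}\kappa\to B$ is the torus of units of a finite \'etale $\kappa$-algebra. Over $\tilde B$ a point of $R_M$ has \emph{split coordinates} $(\xi_m)_{m\in M}$. A map of $G$-sets $M\to M'$ induces a pullback $R_{M'}\to R_M$ and a norm $R_M\to R_{M'}$; in split coordinates the norm is the product over the fibers of $M\to M'$.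

The \emph{Burnside ring} $\operatorname{Burn}(G)$ is the Grothendieck ring of finite $G$-sets under disjoint union and product. Since $B_{M\sqcup M'}=B_M\sqcup B_{M'}$ and $B_{M\times M'}=B_M\times_BB_{M'}$, the rule $M\mapsto[B_M]$, $\lambda\mapsto\mathbb L$ defines a ring homomorphism
\[
\beta\colon \operatorname{Burn}(G)[\lambda]\to K_0(\mathrm{Var}/B).
\]
For a subgroup $H\le G$ the \emph{mark} $m_H(M)=|M^H|$ is a ring homomorphism $\operatorname{Burn}(G)\to\mathbb Z$ that depends only on the conjugacy class of $H$, and by Burnside's theorem $(m_H)_H\colon\operatorname{Burn}(G)\to\prod_H\mathbb Z$ is injective. We extend $m_H$ to polynomials coefficientwise. An identity in $\operatorname{Burn}(G)[\lambda]$ is thus a finite list of identities in $\mathbb Z[\lambda]$.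

\begin{lemma}\label{lem:pM}
For every finite $G$-set $M$ there is $p_M\in\operatorname{Burn}(G)[\lambda]$, monic of degree $|M|$, with $[T_M]=\beta(p_M)$ and
\[
m_H(p_M)=\prod_{o\in M/H}\bigl(\lambda^{|o|}-1\bigr)\qquad\text{for all }H\le G,
\]
the product being over the orbits of $H$ in $M$.
\end{lemma}

\begin{proof}
We use induction on $|M|$, for all groups and torsors at once, starting from $p_\emptyset=1$. Stratify $\mathbb A^M=\bigsqcup_{Y\subseteq M}\mathbb G_m^Y$ by the set $Y$ of nonzero coordinates. The stratum of $R_M$ that belongs to the $G$-orbit of $Y$ is $\tilde B\times^{G_Y}\mathbb G_m^Y$, where $G_Y$ is the stabilizer of the subset $Y$. This is the torus $T_Y$ over $\tilde B/G_Y$ for the $G_Y$-torsor $\tilde B\to\tilde B/G_Y$. For a $G_Y$-set $N$ we have $\tilde B\times^{G_Y}N=\tilde B\times^G(G\times^{G_Y}N)$, so pushforward from $\tilde B/G_Y$ to $B$ corresponds to induction $\operatorname{Ind}_{G_Y}^G$ on Burnside rings, applied coefficientwise. Hence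
\[
p_M=\lambda^{|M|}-\sum_{Y}\operatorname{Ind}_{G_Y}^Gp_Y,
\]
with $Y$ running over representatives of the $G$-orbits of proper subsets of $M$, is monic of degree $|M|$ and satisfies $\beta(p_M)=[T_M]$.

A point $(g,n)$ of $G\times^{G_Y}N$ is fixed by $H$ if and only if $g^{-1}Hg\subseteq G_Y$ and $n$ is fixed by $g^{-1}Hg$. The first condition says that the subset $gY$ is $H$-stable. So $m_H(\operatorname{Ind}_{G_Y}^Gp_Y)$ is the sum of $m_{g^{-1}Hg}(p_Y)$ over the $H$-stable subsets $gY$ in the orbit of $Y$, and by induction $m_{g^{-1}Hg}(p_Y)=\prod_{o\in gY/H}(\lambda^{|o|}-1)$. An $H$-stable subset of $M$ is a union of $H$-orbits, so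
\[
\sum_{\substack{Y'\subseteq M\\ H\text{-stable}}}\ \prod_{o\in Y'/H}(\lambda^{|o|}-1)=\prod_{o\in M/H}\bigl(1+(\lambda^{|o|}-1)\bigr)=\lambda^{|M|}.
\]
Therefore $m_H(p_M)$, which is $\lambda^{|M|}$ minus the terms with $Y'\neq M$, is the term with $Y'=M$.
\end{proof}

The marks of the constant term $p_M(0)$ are $\pm1$, so $p_M(0)^2=1$. This is the sense in which the class of $T_M$ generalizes $\mathbb L-1$: up to a unit it has the form $1-\mathbb Lf$.

\section{Divisibility by all powers of $\mathbb L$}\label{sec:div}

We return to the varieties of Section~\ref{sec:intro}. Write $P=x^3+ax+b$ with $a=-t$, $b=-t^2-\alpha t$. In this section we use only that $\operatorname{disc}_x(P)=t^2\delta$ with $t$ and $\delta$ units on $B$.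

\subsection{The $S_3$-torsor}
Let $\tilde B$ be the scheme of orderings $(\theta_1,\theta_2,\theta_3)$ of the roots of $P$. Since the discriminant is a unit, it is a torsor under $G=S_3$. Let $\mathsf c=\{1,2,3\}$, let $\mathsf q=\{+,-\}$ with the action through the sign, and let $\mathsf s=\mathsf c\times\mathsf q$. Then $C=B_{\mathsf c}$. The function
\[
s=t^{-1}(\theta_1-\theta_2)(\theta_1-\theta_3)(\theta_2-\theta_3)
\]
on $\tilde B$ satisfies $s^2=\delta$ and is multiplied by $\operatorname{sgn}(g)$ under $g\in S_3$. Hence $Q=B_{\mathsf q}$ and $S=B_{\mathsf s}$. The $S_3$-set $\mathsf s$ is free and transitive, so $(s,\theta_1)\colon\tilde B\to Q\times_BC=S$ is an isomorphism. We obtain three morphisms $\varphi_i=\theta_i\colon S\to C$ of degree $2$, of which $\varphi_1$ is the projection. Let $\sigma$ be the involution $s\mapsto -s$ of $Q$ over $B$ and of $S$ over $C$; on $S=\tilde B$ it fixes $\theta_1$ and interchanges $\theta_2$ and $\theta_3$. Its action on functions is written $\xi\mapsto\bar\xi$.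

We write $R_Q,T_Q,p_Q$ for $R_{\mathsf q},T_{\mathsf q},p_{\mathsf q}$, and likewise for $C$ and $S$. Split coordinates are denoted $\eta_\pm$ on $R_Q$ and $\xi_{i\pm}$ on $R_S$; the bar exchanges $+$ and $-$, and $N_{S/C}(\xi)_i=\xi_{i+}\xi_{i-}$, $N_{S/Q}(\xi)_\pm=\prod_i\xi_{i\pm}$. A point of $R_Q$ is $\eta=y+sz$, with $N(\eta):=N_{Q/B}(\eta)=\eta\bar\eta=y^2-\delta z^2$, so that
\[
V=\{(x,\eta)\in\mathbb A^1\times R_Q:\ N(\eta)=P(x)\}.
\]
Let $\theta\in R_C(B)$ be the tautological root, so that $P(x)=N_{C/B}(x-\theta)$. If $x-\theta$ is a norm from $S$ to $C$, then $P(x)$ is a norm from $Q$ to $B$. This suggests the analogue of the variety $Z_2$ of Example~\ref{ex:quadric}: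
\[
Z_1=\{(x,\xi)\in\mathbb A^1\times R_S:\ N_{S/C}(\xi)=x-\theta\}.
\]

\subsection{The direct computation}

\begin{lemma}\label{lem:Z1}
In $K_0(\mathrm{Var}/B)$ we have $[Z_1]=\mathbb L[V]+\mathbb L\,\beta(r_0)$, where
\[
r_0=(\lambda-1)(\lambda^2-1)-\mathsf c+(\lambda-1)(\mathsf q-\mathsf s).
\]
\end{lemma}

\begin{proof}
Write $\xi=\xi_0+\xi_1\theta+\xi_2\theta^2$ with $\xi_i\in R_Q$, and let $\operatorname{Tr}(\eta)=\eta+\bar\eta$. Then
\[
\xi\bar\xi=N(\xi_0)+\operatorname{Tr}(\xi_0\bar\xi_1)\theta+\bigl(\operatorname{Tr}(\xi_0\bar\xi_2)+N(\xi_1)\bigr)\theta^2+\operatorname{Tr}(\xi_1\bar\xi_2)\theta^3+N(\xi_2)\theta^4 .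
\]
Substitute $\theta^3=-a\theta-b$ and $\theta^4=-a\theta^2-b\theta$ and compare with $x-\theta$. The constant coefficient determines $x=N(\xi_0)-b\operatorname{Tr}(\xi_1\bar\xi_2)$, so $Z_1$ is the locus in $R_Q^3$ defined by
\begin{align}
\operatorname{Tr}(\xi_0\bar\xi_1)&=a\operatorname{Tr}(\xi_1\bar\xi_2)+bN(\xi_2)-1,\label{eq:lin1}\\
\operatorname{Tr}(\xi_0\bar\xi_2)&=aN(\xi_2)-N(\xi_1).\label{eq:lin2}
\end{align}
These equations are affine-linear in $\xi_0$, and the bilinear form $\operatorname{Tr}(\eta\bar\eta')=2(yy'-\delta zz')$ on the trivial rank $2$ bundle $R_Q$ is nondegenerate. We project to $(\xi_1,\xi_2)$, stratify, and apply Lemma~\ref{lem:spread} on each stratum.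

\emph{$\xi_1,\xi_2$ linearly independent.} There is exactly one $\xi_0$. The contribution is $[\mathrm{GL}_2]=(\mathbb L^2-1)(\mathbb L^2-\mathbb L)$.

\emph{$\xi_1=\xi_2=0$.} Equation \eqref{eq:lin1} reads $0=-1$, and there is no contribution.

\emph{$\xi_2=k\neq0$, $\xi_1=ck$ with $c\in\mathbb A^1$.} The left side of \eqref{eq:lin1} is $c$ times that of \eqref{eq:lin2}, which is a nonzero linear form in $\xi_0$. The system is solvable if and only if
\[
2caN(k)+bN(k)-1=c\bigl(aN(k)-c^2N(k)\bigr),\qquad\text{that is,}\qquad N(k)P(c)=1,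
\]
and then the solutions form an affine line. The map $(c,k)\mapsto(x,\eta)=(c,P(c)k)$ identifies the locus $N(k)P(c)=1$ with $V\cap\{P\neq0\}$. The contribution is $\mathbb L\,[V\cap\{P\ne0\}]$.

\emph{$\xi_2=0$, $\xi_1=k\neq0$.} The equations are $\operatorname{Tr}(\xi_0\bar k)=-1$ and $N(k)=0$. The locus $\{N(k)=0,\ k\neq0\}=\{y^2=\delta z^2,\ z\neq0\}$ is isomorphic to $Q\times\mathbb G_m$ via $(y/z,z)$. The contribution is $\mathbb L(\mathbb L-1)[Q]$.

Finally, $V\cap\{P=0\}$ is the locus $N(\eta)=0$ over $C$. It consists of $\eta=0$, a copy of $C$, and of $C\times_B(Q\times\mathbb G_m)=S\times\mathbb G_m$. So $[V\cap\{P\ne0\}]=[V]-[C]-(\mathbb L-1)[S]$, and the sum of the contributions is the stated class.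
\end{proof}

\subsection{The torus}
The map $Z_1\to V$, $(x,\xi)\mapsto(x,N_{S/Q}(\xi))$, is invariant under the rank $2$ torus of $e\in T_S$ with $N_{S/C}(e)=1$ and $N_{S/Q}(e)=1$. This torus is not given as a torus of units, and Hilbert 90 does not apply to it directly. We therefore relax the second condition to $N_{S/Q}(e)=r/\bar r$ and record $r$. Let
\[
\mathcal T=\{(e,r)\in T_S\times_BT_Q:\ N_{S/C}(e)=1,\ N_{S/Q}(e)\,\bar r=r\}.
\]
In split coordinates the equations are $e_{i+}e_{i-}=1$ and $r_+=r_-\prod_ie_{i+}$; the remaining equation $r_-=r_+\prod_ie_{i-}$ follows from these. So $\mathcal T$ is a torus of rank $4$ over $B$.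

\begin{lemma}\label{lem:T}
There is an isomorphism of $B$-tori $T_S\times\mathbb G_m\cong\mathcal T\times_BT_C$. Hence $[\mathcal T]\,\beta(p_C)=(\mathbb L-1)\beta(p_S)$, and $H^1(\kappa,\mathcal T_\kappa)=0$ for every field $\kappa$ and every morphism $\operatorname{Spec}\kappa\to B$.
\end{lemma}

\begin{proof}
Define $\Psi\colon T_S\times\mathbb G_m\to\mathcal T$ by $\Psi(u,c)=(u/\bar u,\ cN_{S/Q}(u))$. It lands in $\mathcal T$ because $N_{S/C}(u/\bar u)=1$ and $N_{S/Q}(u/\bar u)\cdot cN_{S/Q}(\bar u)=cN_{S/Q}(u)$. We shall see that its kernel is a copy of $T_C$, and the point is to find a retraction onto this kernel. For that we use the second map $\varphi_2\colon S\to C$ and its norm $N_{\varphi_2}$: put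
\[
\Psi'\colon T_S\times\mathbb G_m\to T_C,\qquad \Psi'(u,c)=\bigl(c\,N_{\varphi_2}(u)\bigr)^{-1}.
\]
We claim that $(\Psi,\Psi')$ is an isomorphism. This can be checked after the \'etale surjective base change $\tilde B\to B$, and there on points with values in an arbitrary ring, in split coordinates.

The map $\Psi$ is surjective: $(e,r)=\Psi(u,c)$ for $u_{i+}=e_{i+}$, $u_{i-}=1$, $c=r_-$. Its kernel is given by $u_{i+}=u_{i-}$ and $c\prod_iu_{i+}=1$, so it consists of the points $\epsilon(w)=(\varphi_1^*w,\ N_{C/B}(w)^{-1})$ with $w\in T_C$. The fiber of $\varphi_2$ over a root consists of the two orderings in which this root is in second place, and then $\theta_1$ runs over the other two roots. Thus $N_{\varphi_2}(\varphi_1^*w)_j=\prod_{i\neq j}w_i$, that is $N_{\varphi_2}(\varphi_1^*w)=N_{C/B}(w)w^{-1}$, and $\Psi'(\epsilon(w))=w$. So $\Psi'$ restricts to a bijection from $\ker\Psi$ to $T_C$, and since $\Psi$ is surjective, $(\Psi,\Psi')$ is bijective.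

The identity of classes follows from Lemma~\ref{lem:pM}. The group $H^1(\kappa,\mathcal T_\kappa)$ is a direct factor of $H^1(\kappa,T_{S,\kappa})\times H^1(\kappa,\mathbb G_m)$, which vanishes by Shapiro's lemma and Hilbert 90.
\end{proof}

This is where the hypothesis on the discriminant enters: the map $\varphi_2$ exists because $Q$ is the discriminant double cover of $C\to B$. Lemma~\ref{lem:Z1} did not use any relation between $\delta$ and $P$.

\subsection{The computation as a torsor}

\begin{lemma}\label{lem:Z}
Let $Z=Z_1\times_BT_Q$. Then $[Z]=[\mathcal T]\,[V]$ in $K_0(\mathrm{Var}/B)$.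
\end{lemma}

\begin{proof}
Define $\pi\colon Z\to V$ by $\pi(x,\xi,\rho)=(x,\eta)$ with $\eta=N_{S/Q}(\xi)\,\bar\rho/\rho$. This lies in $V$, since $N(\eta)=N_{S/B}(\xi)=N_{C/B}(x-\theta)=P(x)$. The torus $\mathcal T$ acts on $Z$ by $(e,r)\cdot(x,\xi,\rho)=(x,e\xi,r\rho)$, and the equations of $\mathcal T$ say that the action preserves $Z$ and $\pi$.

Let $v\in V$ have residue field $\kappa$. Over $\bar\kappa$ choose an ordering of the roots. The point $v$ has coordinates $x,\eta_+,\eta_-\in\bar\kappa$ with $\eta_+\eta_-=P(x)$, and the fiber of $\pi$ is the scheme defined by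
\[
\xi_{i+}\xi_{i-}=x-\theta_i\ \ (i=1,2,3),\qquad \frac{\rho_-}{\rho_+}\prod_i\xi_{i+}=\eta_+,\qquad \frac{\rho_+}{\rho_-}\prod_i\xi_{i-}=\eta_-,
\]
with $\rho_\pm$ invertible.

Suppose $\eta_+\neq0$. Then the $\xi_{i+}$ are invertible, $\xi_{i-}=(x-\theta_i)/\xi_{i+}$ and $\rho_+=\rho_-\prod_i\xi_{i+}/\eta_+$; the last equation becomes $P(x)/\eta_+=\eta_-$, which holds. So the fiber is $\mathbb G_m^4$ with coordinates $(\xi_{1+},\xi_{2+},\xi_{3+},\rho_-)$, and $\mathcal T_{\bar\kappa}=\mathbb G_m^4$ with coordinates $(e_{1+},e_{2+},e_{3+},r_-)$ acts by multiplication. If $\eta_-\neq0$, exchange $+$ and $-$.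

Suppose $\eta_+=\eta_-=0$. Then $x$ is a root of $P$, say $x=\theta_1$, and $x-\theta_2$, $x-\theta_3$ are nonzero. So $\xi_{2\pm},\xi_{3\pm}$ are invertible, and the last two equations say $\xi_{1+}=\xi_{1-}=0$. The fiber is $\mathbb G_m^4$ with coordinates $(\xi_{2+},\xi_{3+},\rho_+,\rho_-)$, and $(e_{2+},e_{3+},r_+,r_-)$ are also coordinates on $\mathcal T_{\bar\kappa}$, because $e_{1+}=r_+/(r_-e_{2+}e_{3+})$.

In all cases $Z_v$ is a $\mathcal T_\kappa$-torsor, so $Z_v\cong\mathcal T_\kappa$ by Lemma~\ref{lem:T}. Lemma~\ref{lem:spread} gives $[Z]=[\mathcal T\times_BV]$.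
\end{proof}

\subsection{The relation}

\begin{proposition}\label{prop:Pi}
In $\operatorname{Burn}(S_3)[\lambda]$ put
\[
\Pi=(\lambda-1)p_S-\lambda\,p_Qp_C,\qquad v_0=\lambda^2+\lambda(1-\mathsf q-\mathsf c+\mathsf s),
\]
and let $\mathfrak a_B=[V]-\beta(v_0)\in K_0(\mathrm{Var}/B)$. Then $\beta(\Pi)\,\mathfrak a_B=0$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:T}, \ref{lem:Z} and \ref{lem:Z1},
\[
(\mathbb L-1)\beta(p_S)[V]=\beta(p_C)[\mathcal T][V]=\beta(p_C)[Z]=\beta(p_Cp_Q)\bigl(\mathbb L[V]+\mathbb L\beta(r_0)\bigr),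
\]
that is, $\beta(\Pi)[V]=\beta(\lambda\,p_Qp_Cr_0)$. It remains to prove $\Pi v_0=\lambda\,p_Qp_Cr_0$ in $\operatorname{Burn}(S_3)[\lambda]$, and this is checked on the marks of the four conjugacy classes of subgroups $1,C_2,A_3,S_3$. Put $\lambda_k=\lambda^k-1$ and $u_H=\lambda_1m_H(p_S)/m_H(p_Qp_C)-\lambda$, so that $m_H(\Pi)=m_H(p_Qp_C)\,u_H$. We must show that $u_H\,m_H(v_0)=\lambda\,m_H(r_0)$. Lemma~\ref{lem:pM} and the definitions give the marks
\[
\begin{array}{c|cccc}
H&1&C_2&A_3&S_3\\ \hline
\mathsf q,\ \mathsf c,\ \mathsf s&2,3,6&0,1,0&2,0,0&0,0,0\\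
p_Q&\lambda_1^2&\lambda_2&\lambda_1^2&\lambda_2\\
p_C&\lambda_1^3&\lambda_1\lambda_2&\lambda_3&\lambda_3\\
p_S&\lambda_1^6&\lambda_2^3&\lambda_3^2&\lambda_6\\
u_H+\lambda&\lambda^2-2\lambda+1&\lambda^2-1&\lambda^2+\lambda+1&\lambda^2-\lambda+1\\
v_0&\lambda(\lambda+2)&\lambda^2&\lambda(\lambda-1)&\lambda(\lambda+1)\\
r_0-\lambda^3+\lambda^2&-5\lambda+2&-\lambda&\lambda-1&-\lambda+1
\end{array}
\]
and the four identities, divided by $\lambda$, are
\begin{align*}
(\lambda^2-3\lambda+1)(\lambda+2)&=\lambda^3-\lambda^2-5\lambda+2, & (\lambda^2-\lambda-1)\lambda&=\lambda^3-\lambda^2-\lambda,\\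
(\lambda^2+1)(\lambda-1)&=\lambda^3-\lambda^2+\lambda-1, & (\lambda-1)^2(\lambda+1)&=\lambda^3-\lambda^2-\lambda+1,
\end{align*}
as one sees by expanding.
\end{proof}

\begin{corollary}\label{cor:div}
For every $\alpha\in\mathbb Q\setminus\{0,\frac1{27}\}$ we have $\mathfrak a_\alpha\in\bigcap_n(\mathbb L^n)$ in $K_0(\mathrm{Var}/K)$.
\end{corollary}

\begin{proof}
We have $\Pi(0)=-p_S(0)$ and $p_S(0)^2=1$, so $-p_S(0)\,\Pi=1-\lambda f$ with $f\in\operatorname{Burn}(S_3)[\lambda]$. By Proposition~\ref{prop:Pi} and \eqref{eq:krull}, $\mathfrak a_B=\mathbb L^n\beta(f)^n\mathfrak a_B$ for all $n$. The pushforward to $K_0(\mathrm{Var}/K)$ is $\mathbb L$-linear and sends $\mathfrak a_B$ to $\mathfrak a_\alpha$.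
\end{proof}

\section{An invariant with values in the Witt group}\label{sec:witt}

From now on, until the proof of Theorem~\ref{thm:A}, the base field is $\mathbb C$, and Chow groups $CH$ and cohomology have rational coefficients.

The \emph{Witt group} $W(\mathbb Q)$ is the Grothendieck group of finite-dimensional nondegenerate symmetric bilinear spaces over $\mathbb Q$ under orthogonal sum, modulo the hyperbolic plane $\langle1,-1\rangle$. Here $\langle a_1,\dots,a_n\rangle$ is the diagonal form, and we use the same symbol for its class; thus $\langle ab^2\rangle=\langle a\rangle$ and $-\langle a\rangle=\langle-a\rangle$. Tensor product makes $W(\mathbb Q)$ a ring. We use two standard facts.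
\begin{enumerate}
\item[(W1)] If $J\subseteq A$ is a totally isotropic subspace of a nondegenerate space, then $A$ and $J^\perp/J$ have the same class.
\item[(W2)] A nondegenerate space with class $0$ is a sum of hyperbolic planes. In particular a nonzero anisotropic space has nonzero class.
\end{enumerate}
For a $\mathbb Q$-vector space $A$ with a symmetric bilinear form such that $A/\operatorname{rad}A$ has finite dimension, let $\omega(A)\in W(\mathbb Q)$ be the class of $A/\operatorname{rad}A$. Then $\omega$ is additive on orthogonal sums, and $\omega(A')=\omega(A)$ if there is a surjection $A'\to A$ compatible with the forms.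

Let $X$ be smooth, projective and connected. Let $A^k(X)$ be the image of $CH^k(X)$ in $H^{2k}(X)$ and let $N^k(X)$ be the quotient of $CH^k(X)$ by numerical equivalence. The space $N^k(X)$ is a quotient of $A^k(X)$, so it has finite dimension, and the pairing $N^k(X)\times N^{\dim X-k}(X)\to\mathbb Q$ is perfect. Define
\[
\mu(X)=\begin{cases}\omega(CH^k(X))=\omega(A^k(X))=\omega(N^k(X))&\text{if }\dim X=2k,\\ 0&\text{if }\dim X\text{ is odd,}\end{cases}
\]
for the intersection form, and extend $\mu$ additively over connected components. For example $\mu(\mathrm{pt})=\mu(\mathbb P^2)=\langle1\rangle$ and $\mu(\mathbb P^1)=\mu(\mathbb P^1\times\mathbb P^1)=0$. Blowing up a point on a surface $X$ adds an orthogonal class of square $-1$, so $\mu(\tilde X)-\mu(\mathbb P^1)=\mu(X)-\mu(\mathrm{pt})$, in agreement with the relation $[\tilde X]-[\mathbb P^1]=[X]-[\mathrm{pt}]$.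

\begin{proposition}\label{prop:mu}
The function $\mu$ extends to a group homomorphism $\mu\colon K_0(\mathrm{Var}/\mathbb C)\to W(\mathbb Q)$, and $\mu(\mathbb Lx)=-\mu(x)$ for all $x$.
\end{proposition}

The Chow groups of projective bundles and blowups are direct sums of Chow groups of the base, but the summands are not orthogonal. The next lemma shows that in the Witt group only the middle summand counts.

\begin{lemma}\label{lem:linalg}
Let $Y$ be smooth, projective and connected, let $a,n$ be integers with $2a-n=\dim Y$, and let $\varepsilon=\pm1$. Let $I$ be a finite set of integers that is stable under $i\mapsto n-i$ and contains $n/2$ if $n$ is even. Let $A=\bigoplus_{i\in I}A_i$ with $A_i=CH^{a-i}(Y)$ carry the form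
\[
\langle b,b'\rangle=\varepsilon\int_Ybb'\tau_{i+l}\qquad(b\in A_i,\ b'\in A_l),
\]
where $\tau_m\in CH^{m-n}(Y)$, so that $\tau_m=0$ for $m<n$, and $\tau_n=1$. Then $\omega(A)=\varepsilon\mu(Y)$ if $n$ is even and $\omega(A)=0$ if $n$ is odd.
\end{lemma}

\begin{proof}
Numerically trivial elements of $A_i$ lie in the radical, so we may replace $A$ by $A'=\bigoplus A'_i$ with $A'_i=N^{a-i}(Y)$. The pairing $A'_i\times A'_{n-i}\to\mathbb Q$ is perfect and $A'_i\perp A'_l$ for $i+l<n$. So the Gram matrix is block anti-triangular with invertible blocks on the anti-diagonal, and $A'$ is nondegenerate. The subspace $J=\bigoplus_{i<n/2}A'_i$ is totally isotropic and $J^\perp\supseteq\bigoplus_{i\le n/2}A'_i$. Both sides have dimension $\dim A'-\dim J$, because $\dim A'_i=\dim A'_{n-i}$, so they are equal. By (W1), $\omega(A)$ is the class of $J^\perp/J$. This is $0$ for $n$ odd, and for $n$ even it is $N^{a-n/2}(Y)$ with the form $\varepsilon\int_Y$, where $a-n/2=\frac12\dim Y$.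
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:mu}]
By Bittner's theorem \cite[Thm.~3.1]{Bittner}, in its projective variant, $K_0(\mathrm{Var}/\mathbb C)$ is the abelian group generated by the isomorphism classes of smooth projective varieties with the relations $[\emptyset]=0$ and $[\tilde X]-[\tilde Y]=[X]-[Y]$, where $Y\subseteq X$ is a smooth closed subvariety, $\tilde X$ is the blowup of $X$ along $Y$ and $\tilde Y$ is the exceptional divisor. We must check that $\mu$ respects the blowup relation. By additivity, and by blowing up the components of $Y$ one after another, we may assume that $X$ and $Y$ are connected. Let $c$ be the codimension of $Y$. For $c=0$ we have $\tilde X=\tilde Y=\emptyset$ and $X=Y$, and for $c=1$ we have $\tilde X=X$ and $\tilde Y=Y$. So let $c\ge2$.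

\emph{Projective bundles.} Let $g\colon\mathbb P(N)\to Y$ be the bundle of lines in a vector bundle $N$ of rank $c\ge1$, and let $\zeta=c_1(\mathcal O(1))$. Then $g_*\zeta^m=0$ for $m<c-1$ and $g_*\zeta^{c-1}=1$. We claim that
\begin{equation}\label{eq:PN}
\mu(\mathbb P(N))=\mu(Y)\ \text{ for $c$ odd},\qquad \mu(\mathbb P(N))=0\ \text{ for $c$ even}.
\end{equation}
If $\dim\mathbb P(N)=2k$, then $CH^k(\mathbb P(N))=\bigoplus_{i=0}^{c-1}\zeta^ig^*CH^{k-i}(Y)$ and $\int\zeta^ig^*b\cdot\zeta^lg^*b'=\int_Ybb'g_*\zeta^{i+l}$, so Lemma~\ref{lem:linalg} applies with $a=k$, $n=c-1$, $\varepsilon=1$. If $\dim\mathbb P(N)$ is odd, then $\mu(\mathbb P(N))=0$, and for $c$ odd $\dim Y$ is odd as well.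

\emph{Blowups of even dimension.} Let $\dim X=2k$, let $\pi\colon\tilde X\to X$, $\iota\colon Y\to X$, $j\colon\tilde Y\to\tilde X$ be the natural maps, and let $N$ be the normal bundle, so that $\tilde Y=\mathbb P(N)$ and $j^*[\tilde Y]=-\zeta$. By \cite[Prop.~6.7]{Fulton}, $CH^k(\tilde X)$ is spanned by $\pi^*CH^k(X)$ and $j_*CH^{k-1}(\tilde Y)$, the latter being the sum of the $j_*(\zeta^{i-1}g^*CH^{k-i}(Y))$ for $1\le i\le c$; and the key formula
\[
\pi^*\iota_*b=j_*\bigl(c_{c-1}(g^*N/\mathcal O(-1))\,g^*b\bigr)
\]
holds. Since $c_{c-1}(g^*N/\mathcal O(-1))=\sum_{m=0}^{c-1}\zeta^{c-1-m}g^*c_m(N)$ begins with $\zeta^{c-1}$, the summand $i=c$ is superfluous. The map $\pi^*$ preserves the form. For $1\le i,l\le c-1$ the projection formula gives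
\begin{align*}
\int_{\tilde X}\pi^*a\cdot j_*(\zeta^{i-1}g^*b)&=\int_Y\iota^*a\cdot b\cdot g_*\zeta^{i-1}=0,\\
\int_{\tilde X}j_*(\zeta^{i-1}g^*b)\cdot j_*(\zeta^{l-1}g^*b')&=-\int_Ybb'\,g_*\zeta^{i+l-1}.
\end{align*}
Thus $CH^k(\tilde X)$ is a quotient, compatible with the forms, of $CH^k(X)\perp\bigoplus_{i=1}^{c-1}CH^{k-i}(Y)$, and Lemma~\ref{lem:linalg} applies to the second summand with $a=k$, $n=c$, $\varepsilon=-1$. We get $\mu(\tilde X)=\mu(X)$ for $c$ odd and $\mu(\tilde X)=\mu(X)-\mu(Y)$ for $c$ even.

\emph{The relation.} If $\dim X$ is even and $c$ is odd, then $\mu(\tilde X)=\mu(X)$ and $\mu(\tilde Y)=\mu(Y)$. If $\dim X$ and $c$ are even, then $\mu(\tilde X)=\mu(X)-\mu(Y)$ and $\mu(\tilde Y)=0$. If $\dim X$ is odd, then $\mu(\tilde X)=\mu(X)=0$; for $c$ odd $\mu(\tilde Y)=\mu(Y)$ by \eqref{eq:PN}, and for $c$ even $\mu(\tilde Y)=0$ and $\dim Y$ is odd. In each case $\mu(\tilde X)-\mu(\tilde Y)=\mu(X)-\mu(Y)$.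

Finally, $x\mapsto\mu(\mathbb Lx)+\mu(x)=\mu([\mathbb P^1]x)$ is additive, and it vanishes on the classes of smooth projective varieties by \eqref{eq:PN} with $c=2$.
\end{proof}

The element $\mathfrak a_\alpha$ is built from curves and a threefold, and on projective varieties of odd dimension $\mu$ is zero. The middle cohomology of such a variety carries an alternating form; tensoring it with the alternating form on $H^1$ of an elliptic curve produces a symmetric one. So for an elliptic curve $E$ we put
\[
\nu_E(x)=\mu([E]\,x).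
\]
This is a group homomorphism with $\nu_E(\mathbb Lx)=-\nu_E(x)$, and it vanishes on $\mathbb Z[\mathbb L]$ because $\mu(E)=0$.

\section{The curves and the threefold}\label{sec:geometry}

To evaluate $\nu_E$ we need smooth projective models of the varieties in \eqref{eq:a}, with control of the classes at the boundary.

\subsection{The curves}
The equation of $C$ is $t^2+xt+\alpha t=x^3$, a Weierstrass equation with $a_1=1$, $a_3=\alpha$ and $a_2=a_4=a_6=0$. The usual quantities are $b_2=1$, $b_4=\alpha$, $b_6=\alpha^2$, $b_8=0$, so $c_4=b_2^2-24b_4=1-24\alpha$ and $\Delta=-b_2^2b_8-8b_4^3-27b_6^2+9b_2b_4b_6=\alpha^3(1-27\alpha)$. As $\alpha\neq0,\frac1{27}$, the projective closure is an elliptic curve $E_\alpha=\bar C$, with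
\begin{equation}\label{eq:j}
j(E_\alpha)=\frac{(1-24\alpha)^3}{\alpha^3(1-27\alpha)}.
\end{equation}
The function $t\colon\bar C\to\mathbb P^1$ has degree $3$ and is totally ramified over $0$, where $P=x^3$, and over $\infty$. The quadratic $\delta=-27t^2+(4-54\alpha)t-27\alpha^2$ has discriminant $16(1-27\alpha)\neq0$ and $\delta(0)\neq0$, so it has two distinct nonzero roots $t_1,t_2$. For $t=t_i$ the cubic $P$ has a multiple root. A triple root would be $0$, since $P$ has no $x^2$ term, and this forces $t=0$; so $P=(x-e_i)^2(x-f_i)$ with $e_i\neq f_i$. Over $B$ the map is unramified. The monodromy group contains a $3$-cycle and a transposition, so it is $S_3$ and $S=\tilde B$ is connected. Let $\bar S,\bar Q$ be the smooth projective models. The $S_3$-cover $\bar S\to\mathbb P^1$ has two points of index $3$ over each of $0,\infty$ and three points of index $2$ over each $t_i$, so $2g(\bar S)-2=-12+2\cdot4+2\cdot3=2$ and $\bar S$ has genus $2$. The double cover $\bar Q\to\mathbb P^1$ is branched at $t_1,t_2$ only, so $\bar Q\cong\mathbb P^1$. This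 is the reason for the choice \eqref{eq:P}: the two points of total ramification make $Q$ rational and keep the genus of $\bar S$ small.

\subsection{A smooth compactification}
Let $U=B\times\mathbb A^1_x$ and let
\[
V'=\{y^2=\delta z^2+Pw^2\}\subset U\times\mathbb P^2_{y,z,w}.
\]
This conic bundle contains $V=\{w\neq0\}$, and $V'\setminus V=\{w=0,\ y^2=\delta z^2\}\cong Q\times\mathbb A^1$.

\begin{proposition}\label{prop:X}
The variety $V'$ is smooth, and there is a smooth projective connected threefold $\mathcal X$ containing $V'$ as an open subset with $[\mathcal X]-[V']\in\mathbb Z[\mathbb L]$. Hence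
\begin{equation}\label{eq:X}
[\mathcal X]-[V]-\mathbb L[Q]\in\mathbb Z[\mathbb L].
\end{equation}
\end{proposition}

\begin{proof}
Embed $U$ in $\mathbb P^2$ with coordinates $(X:T:W)$, $x=X/W$, $t=T/W$. Put
\[
D_2=4TW-27(T+\alpha W)^2,\qquad \hat P=X^3-XTW-T^2W-\alpha TW^2,\qquad D_4=W\hat P .
\]
Consider the $\mathbb P^2$-bundle over $\mathbb P^2$ with fiber coordinates $(y:z:w)$ and the identification $(X,T,W;y,z,w)\sim(cX,cT,cW;c^2y,cz,w)$. In it the equation
\[
\mathcal X_0:\quad y^2=D_2z^2+D_4w^2
\]
makes sense, each term having degree $4$, and $\mathcal X_0$ restricts to $V'$ over $U$. The curve $D_2=0$ is the union of the lines $L_i=\{T=t_iW\}$, which meet at $O'=(1:0:0)$. The curve $D_4=0$ is the union of the line $W=0$ and the smooth cubic $\bar C$, which meet only at $O=(0:1:0)$. Also $O'\notin\bar C$ and $D_2(O)\neq0$.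

\emph{Step 1: singularities of $\mathcal X_0$.} We show that there are finitely many, none of them over $U$, each analytically isomorphic to
\begin{equation}\label{eq:Am}
y_1^2+y_2^2+y_3^2=y_0^{2m},\qquad m\in\{1,2,3\}.
\end{equation}
Over an affine chart of the base, a point is singular if and only if $y=0$, $D_2z=0$, $D_4w=0$ and $z^2dD_2+w^2dD_4=0$.

Let $z,w\neq0$. The base point lies in $\{D_2=D_4=0\}=\{O'\}\cup\bigcup_i(L_i\cap\bar C)$. At $O'$ we have $dD_2=0$ and $dD_4\neq0$, so there is no singular point. At the point $(x,t)=(f_i,t_i)$ the curves are transversal, the differentials are independent, and again there is none. At $(e_i,t_i)$ the smooth curve $\bar C$ has contact exactly $2$ with $L_i$. So there are local analytic coordinates $u,v$ with $v=t-t_i$, $D_2=d_2v$, $D_4=d_4(v-u^2)$ and $d_2,d_4$ units. With $w=1$ the equation is $y^2=v(d_2z^2+d_4)-d_4u^2$, and the singular points are the two points with $y=u=v=0$, $d_2z^2+d_4=0$. There $z\neq0$, so $z'=d_2z^2+d_4$ can replace $z$ as a coordinate; with $u'=\sqrt{d_4}\,u$ the equation $y^2+u'^2=vz'$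 is a nondegenerate quadric, the case $m=1$.

Let $w=0$, $z=1$. Then $D_2=0$ and $dD_2=0$, so the base point is $O'$. In the chart $X=1$ absorb a square root of the unit $\hat P$ into $w$; the equation becomes $y^2-D_2-Ww^2=0$. Completing squares,
\[
-D_2=27T'^2+kW^2,\qquad kW^2-Ww^2=k\Bigl(W-\frac{w^2}{2k}\Bigr)^2-\frac{w^4}{4k},
\]
with $T'=T+\frac{54\alpha-4}{54}W$ and $k=27\alpha^2-\frac{(54\alpha-4)^2}{108}=-\frac{4(1-27\alpha)}{27}\neq0$. This is the case $m=2$.

Let $z=0$, $w=1$. Then $D_4=0$ and $dD_4=0$, so the base point is $O$. In the chart $T=1$ we have $\hat P=X^3-eW$ with the unit $e=1+X+\alpha W$, and the equation is $y^2-D_2z^2+eW^2-WX^3=0$ with $D_2$ a unit. Since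
\[
eW^2-WX^3=e\Bigl(W-\frac{X^3}{2e}\Bigr)^2-\frac{X^6}{4e},
\]
the coordinates $y$, $\sqrt{-D_2}\,z$, $\sqrt e\,(W-\frac{X^3}{2e})$, $(4e)^{-1/6}X$ give the case $m=3$.

A hypersurface of dimension $3$ in a smooth variety with isolated singularities is normal by Serre's criterion. The fibers of $\mathcal X_0\to\mathbb P^2$ are plane conics, which are connected, so $\mathcal X_0$ is connected, hence irreducible.

\emph{Step 2: resolution.} Blow up a point of type \eqref{eq:Am}. The exceptional divisor is the projectivized tangent cone, and the local structure of the blowup can be read in the analytic coordinates. For $m=1$ the divisor is a smooth quadric surface, of class $(1+\mathbb L)^2$; for $m\ge2$ it is the cone $y_1^2+y_2^2+y_3^2=0$ in $\mathbb P^3$, of class $1+\mathbb L(1+\mathbb L)$. In the chart $y_i=y_0y'_i$ the equation is $\sum_{i=1}^3y_i'^2=y_0^{2m-2}$. Along $y_0=0$ this is smooth if $m=1$, and if $m\ge2$ it is singular only at the origin, of type \eqref{eq:Am} with $m-1$ in place of $m$. In the chart $y_i=y_1y_i'$ ($i\neq1$) the equation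 is $1+y_2'^2+y_3'^2=y_1^{2m-2}y_0'^{2m}$. A singular point with $y_1=0$ has $y'_2=y'_3=0$. For $m\ge2$ the equation then reads $1=0$; for $m=1$ it reads $y_0'^2=1$, where the derivative in $y_0'$ is nonzero. So this chart is smooth along the divisor, and so are the two charts obtained by permuting $y_1,y_2,y_3$. After finitely many blowups we reach a smooth projective connected $\mathcal X\to\mathcal X_0$, an isomorphism over $V'$, and each blowup replaces a point by a variety with class in $\mathbb Z[\mathbb L]$.

\emph{Step 3: the class of $\mathcal X_0\setminus V'$.} The complement of $U$ in $\mathbb P^2$ consists of $\{W=0,\,T\neq0\}\cong\mathbb A^1$, the point $O'$, and the affine lines $t=0,t_1,t_2$.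
Over $\{W=0,\,T=1\}$ the equation is $y^2=-27z^2$, a constant pair of lines; the class is $\mathbb L(2\mathbb L+1)$.
Over $O'$ it is $y^2=0$; the class is $\mathbb L+1$.
Over $t=0$ it is $y_+y_-=x^3w^2$ with $y_\pm=y\pm\sqrt{-27}\,\alpha z$; for $x\neq0$ the part $w=0$ has class $2(\mathbb L-1)$ and the part $w=1$ has class $(\mathbb L-1)^2$, while for $x=0$ we have a pair of lines, of class $2\mathbb L+1$.
Over $t=t_i$ it is $y^2=(x-e_i)^2(x-f_i)w^2$; the part $w=0$ is the section $(0:1:0)$, of class $\mathbb L$, and the part $w=1$ is the product of $\mathbb A^1_z$ with an affine nodal cubic. The latter is $\mathbb A^1$, with coordinate $y/(x-e_i)$, with the two points $\pm\sqrt{e_i-f_i}$ identified, so its class is $\mathbb L-1$.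
All these classes lie in $\mathbb Z[\mathbb L]$.
\end{proof}

\subsection{Hodge numbers}
Recall that $\mathcal E(X)=\sum_{p,q}(-1)^{p+q}h^{p,q}(X)u^pv^q$ for $X$ smooth and projective. The first half of the paper computes the Hodge numbers we need.

\begin{lemma}\label{lem:hodge}
The space $H^3(\mathcal X)$ has dimension $2$, with $h^{2,1}=h^{1,2}=1$, and all classes in $H^2(\mathcal X)$ and $H^4(\mathcal X)$ are algebraic.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:div}, $\mathcal E(\mathfrak a_\alpha)=0$. The curves $B$ and $Q$ are open in $\mathbb P^1$, so $\mathcal E(B),\mathcal E(Q)\in\mathbb Z[uv]$. By \eqref{eq:a} and \eqref{eq:X}, modulo the subgroup $\mathbb Z[uv]$,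
\[
\mathcal E(\mathcal X)\equiv uv\bigl(\mathcal E(S)-\mathcal E(C)\bigr)\equiv uv\bigl(-2u-2v+u+v\bigr)=-u^2v-uv^2 .
\]
Hence $h^{2,1}=h^{1,2}=1$ and $h^{p,q}=0$ for all other $p\neq q$. In particular $H^2(\mathcal X)$ is of type $(1,1)$, so it is algebraic by the Lefschetz theorem on $(1,1)$-classes, and by the hard Lefschetz theorem $H^4(\mathcal X)$ is the product of $H^2(\mathcal X)$ with a hyperplane class.
\end{proof}

\section{The class $\mathfrak a_\alpha$ is not zero}\label{sec:nonzero}

\subsection{Reduction to Hodge classes}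
A \emph{Hodge class} in a rational Hodge structure of weight $2k$ is a rational class of type $(k,k)$; algebraic classes are Hodge classes. Let $E$ be an elliptic curve and $H'$ a Hodge structure of weight $1$. Poincar\'e duality $H^1(E)\cong H^1(E)^\vee(-1)$ identifies the Hodge classes in $H'\otimes H^1(E)$ with $\operatorname{Hom}_{HS}(H^1(E),H')$. For elliptic curves $E,E'$ one has $\operatorname{Hom}_{HS}(H^1(E),H^1(E'))=\operatorname{Hom}(E',E)\otimes\mathbb Q$. The Tate twist $H^3(\mathcal X)(1)$ is $H^3(\mathcal X)$ with the types lowered by $(1,1)$, a Hodge structure of weight $1$.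

\begin{lemma}\label{lem:simple}
Let $E$ be an elliptic curve without complex multiplication, $H=H^1(E)$, and let $f_1,\dots,f_r\colon H\to H'$ be linearly independent morphisms of Hodge structures. Then $\sum f_i\colon H^r\to H'$ is injective. In particular $\dim\operatorname{Hom}_{HS}(H,H')\le\frac12\dim H'$.
\end{lemma}

\begin{proof}
A Hodge structure of weight $1$ has even dimension, so $H$ is simple, and $\operatorname{End}_{HS}(H)=\mathbb Q$. A nonzero kernel would contain a simple substructure, which projects isomorphically onto some factor $H$. It is then the image of $(c_1,\dots,c_r)\colon H\to H^r$ with $c_i\in\mathbb Q$ not all zero, and $\sum c_if_i=0$.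
\end{proof}

\begin{lemma}\label{lem:reduce}
Let $E$ be any elliptic curve. For a smooth projective connected curve $Y$ let $A_E(Y)$ be the space of Hodge classes in $H^1(Y)\otimes H^1(E)\subset H^2(Y\times E)$, and let $A_E(\mathcal X)$ be the space of algebraic classes in $H^3(\mathcal X)\otimes H^1(E)\subset H^4(\mathcal X\times E)$, with the intersection forms. Then
\[
\nu_E(\mathfrak a_\alpha)=\omega(A_E(\mathcal X))-\omega(A_E(\bar C))+\omega(A_E(\bar S)).
\]
\end{lemma}

\begin{proof}
Since $\nu_E$ vanishes on $\mathbb Z[\mathbb L]$, we have $\nu_E(B)=\nu_E(Q)=0$, $\nu_E(C)=\nu_E(\bar C)$, $\nu_E(S)=\nu_E(\bar S)$, and by \eqref{eq:X} $\nu_E(V)=\nu_E(\mathcal X)$. With $\nu_E(\mathbb Lx)=-\nu_E(x)$, formula \eqref{eq:a} gives $\nu_E(\mathfrak a_\alpha)=\mu(\mathcal X\times E)-\mu(\bar C\times E)+\mu(\bar S\times E)$.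

On the surface $Y\times E$ the algebraic classes are the Hodge classes, by the Lefschetz theorem on $(1,1)$-classes. The classes $h_1=[\mathrm{pt}\times E]$ and $h_2=[Y\times\mathrm{pt}]$ span a hyperbolic plane orthogonal to $H^1(Y)\otimes H^1(E)$. So $\mu(Y\times E)=\omega(A_E(Y))$.

On $\mathcal X\times E$, the K\"unneth summands $J=H^4(\mathcal X)\otimes H^0(E)$ and $J'=H^2(\mathcal X)\otimes H^2(E)$ of $H^4$ are algebraic by Lemma~\ref{lem:hodge}, so $A^2(\mathcal X\times E)=J\oplus J'\oplus A_E(\mathcal X)$. For reasons of degree $J$ and $J'$ are totally isotropic and orthogonal to $H^3(\mathcal X)\otimes H^1(E)$, and they are in perfect duality. So $\omega(J\oplus J')=0$ by (W1).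
\end{proof}

For the rest of this section we assume that \emph{$E_\alpha$ has no complex multiplication} and take $E=E_\alpha=\bar C$. The assumption is used only through Lemma~\ref{lem:simple}, which gives
\begin{equation}\label{eq:dims}
\dim A_E(\bar C)\le1,\qquad\dim A_E(\bar S)\le2,\qquad\dim A_E(\mathcal X)\le1 .
\end{equation}
It remains to exhibit enough classes and to compute their squares.

\subsection{Graphs}
Let $f\colon Y\to E$ be a morphism with graph $\Gamma_f\subset Y\times E$. From $\Gamma_f\cdot h_1=1$ and $\Gamma_f\cdot h_2=\deg f$ we get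
\[
[\Gamma_f]=\gamma_f+(\deg f)h_1+h_2,\qquad\gamma_f\in A_E(Y).
\]
The normal bundle of $\Gamma_f$ is $f^*T_E$, which is trivial, so $\Gamma_f^2=0$ and $\gamma_f^2=-2\deg f$. Since $[\Gamma_f]=(f\times1)^*[\Delta_E]$, we have $\gamma_f=(f^*\otimes1)\gamma_{\mathrm{id}}$; and $(f+f')^*=f^*+f'^*$ on $H^1(E)$, so $\gamma_{f+f'}=\gamma_f+\gamma_{f'}$.

For $Y=\bar C$ we obtain $A_E(\bar C)=\mathbb Q\gamma_{\mathrm{id}}$ and $\omega(A_E(\bar C))=\langle-2\rangle$. Incidentally, $\mu(E\times E)=\langle-2\rangle\neq0=\mu(E)$, so $\mu$ is not multiplicative.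

For $Y=\bar S$ the maps $\varphi_i$ extend to morphisms $\bar S\to E$ of degree $2$; put $\gamma_i=\gamma_{\varphi_i}$, so $\gamma_i^2=-4$. The sum $\varphi_1+\varphi_2+\varphi_3$ is $S_3$-invariant, so it factors through $\bar S/S_3=\mathbb P^1$ and is constant. Hence $\gamma_1+\gamma_2+\gamma_3=0$. Squaring $-\gamma_k=\gamma_i+\gamma_j$ gives $-4=-8+2\gamma_i\cdot\gamma_j$, so $\gamma_i\cdot\gamma_j=2$ for $i\neq j$. Let
\[
\psi=\varphi_2-\varphi_3\colon\bar S\to E .
\]
Then $\gamma_\psi^2=-4-4-4=-12$ and $\gamma_1\cdot\gamma_\psi=0$. By \eqref{eq:dims}, $\gamma_1,\gamma_\psi$ is an orthogonal basis of $A_E(\bar S)$, and $\omega(A_E(\bar S))=\langle-4,-12\rangle=\langle-1,-3\rangle$.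

\subsection{The lines in the singular conics}
To find a class in $A_E(\mathcal X)$ we transport $\gamma_\psi$ from $\bar S$ to $\mathcal X$. The curve $S$ parametrizes lines on $V'$: over $C\subset U$ the conics degenerate to $y^2=\delta z^2$, and for $p\in S$ we have the line $l_p=\{y=s(p)z\}$ in the fiber over $\varphi_1(p)$. Let
\[
\Lambda=\{(p,(y:z:w)):\ y=s(p)z\}\subset S\times\mathbb P^2,
\]
with the $\mathbb P^1$-bundle $q\colon\Lambda\to S$ and the map $\ell\colon\Lambda\to V'$, $(p,(y:z:w))\mapsto(\varphi_1(p),(y:z:w))$. The immersion $(q,\ell)\colon\Lambda\to S\times\mathcal X$ is closed because $q$ is proper. Resolving the singularities of the closure of $\Lambda$ in $\bar S\times\mathcal X$, which lie outside $\Lambda$, we get a smooth projective surface $\bar\Lambda$ with morphisms $q\colon\bar\Lambda\to\bar S$, $\ell\colon\bar\Lambda\to\mathcal X$ and $q^{-1}(S)=\Lambda$. Put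
\[
\Phi=\ell_*q^*\colon H^1(\bar S)\to H^3(\mathcal X).
\]

\begin{lemma}\label{lem:Phi}
For $a,b\in H^1(\bar S)$ we have $\displaystyle\int_{\mathcal X}\Phi(a)\Phi(b)=\int_{\bar S}a\cdot(\sigma^*b-b)$.
\end{lemma}

\begin{proof}
Gysin maps between complex manifolds have even degree, so the projection formula holds without signs and $(\ell\times\ell)_*(q\times q)^*(a\times b)=\Phi(a)\times\Phi(b)$. Therefore
\[
\int_{\mathcal X}\Phi(a)\Phi(b)=\int_{\mathcal X\times\mathcal X}[\Delta_{\mathcal X}]\cdot(\Phi(a)\times\Phi(b))=\int_{\bar S\times\bar S}\Theta\cdot(a\times b),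
\]
where $\Theta=(q\times q)_*(\ell\times\ell)^*[\Delta_{\mathcal X}]\in CH^1(\bar S\times\bar S)$ records the pairs of lines that meet. We claim that $\Theta|_{S\times S}=[\Gamma_\sigma]-[\Delta_S]$, where $\Gamma_\sigma=\{(p,\sigma p)\}$. Granting this, $\Theta-[\Gamma_\sigma]+[\Delta_{\bar S}]$ is a combination of curves $\mathrm{pt}\times\bar S$ and $\bar S\times\mathrm{pt}$, on which $a\times b$ restricts to zero, while the integrals of $a\times b$ over $\Gamma_\sigma$ and $\Delta_{\bar S}$ are $\int a\cdot\sigma^*b$ and $\int a\cdot b$.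

Since $(q\times q)^{-1}(S\times S)=\Lambda\times\Lambda$, the restriction of $\Theta$ is the pushforward of the refined intersection of $\Lambda\times\Lambda$ with the diagonal of $V'\times V'$, a class of dimension $4-3=1$ on the scheme $\Lambda\times_{V'}\Lambda$. We determine this scheme. Both $V'$ and $C\times\mathbb P^2$ are closed subschemes of $U\times\mathbb P^2$ through which $\Lambda\to U\times\mathbb P^2$ factors, so $\Lambda\times_{V'}\Lambda=\Lambda\times_{C\times\mathbb P^2}\Lambda$. This is the closed subscheme of $(S\times_CS)\times\mathbb P^2$ given by $y=s(p)z$ and $y=s(p')z$. As $S\to C$ is \'etale of degree $2$, we have $S\times_CS=\Delta_S\sqcup\Gamma_\sigma$. Over $\Delta_S$ we find the diagonal $\Delta_\Lambda$. Over $\Gamma_\sigma$ the equations are $y=sz=-sz$, that is $y=z=0$ because $2s$ is a unit, and we find a curve $\Gamma'$ mapping isomorphically onto $\Gamma_\sigma$. So $\Lambda\times_{V'}\Lambda=\Delta_\Lambda\sqcup\Gamma'$ as schemes.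

The curve $\Gamma'$ is reduced and has the expected dimension $1$ in the smooth variety $\Lambda\times\Lambda$, so it contributes $[\Gamma']$ with multiplicity one \cite[Prop.~7.1]{Fulton}; the pushforward is $[\Gamma_\sigma]$.

The surface $\Delta_\Lambda$ is an excess component. The normal bundle of $\Delta_{V'}$ pulls back to $\ell^*T_{V'}$, and that of $\Delta_\Lambda$ in $\Lambda\times\Lambda$ is $T_\Lambda$. Because $\Delta_\Lambda$ is open in the fiber product, $\ell$ is unramified, $N_\ell=\ell^*T_{V'}/T_\Lambda$ is a line bundle, and the excess intersection formula gives the contribution $c_1(N_\ell)\cap[\Lambda]$. Its pushforward is $\deg(N_\ell|_{l_p})\,[\Delta_S]$. By adjunction in $U\times\mathbb P^2$, $K_{V'}\cdot l_p=-3+2=-1$, so $\ell^*T_{V'}$ has degree $1$ on $l_p$. The line $l_p$ is a fiber of $q$, so $T_\Lambda$ has degree $2+0$ on it. Thus $\deg(N_\ell|_{l_p})=-1$.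
\end{proof}

Now put $\gamma_{\mathcal X}=(\ell\times1)_*(q\times1)^*\gamma_\psi=(\Phi\otimes1)\gamma_\psi\in H^3(\mathcal X)\otimes H^1(E)$. The class $\gamma_\psi=[\Gamma_\psi]-(\deg\psi)h_1-h_2$ is algebraic, so $\gamma_{\mathcal X}\in A_E(\mathcal X)$. Write $\gamma_\psi=(\psi^*\otimes1)\gamma_{\mathrm{id}}=\sum_ia_i\otimes e_i$ with $a_i\in\psi^*H^1(E)$. Since $\sigma$ interchanges $\varphi_2$ and $\varphi_3$, we have $\psi\circ\sigma=-\psi$, so $\sigma^*a_i=-a_i$ and Lemma~\ref{lem:Phi} gives $\int\Phi(a_i)\Phi(a_j)=-2\int a_ia_j$. The K\"unneth rule $(c\otimes e)(c'\otimes e')=(-1)^{\deg e\deg c'}cc'\otimes ee'$ produces the sign $-1$ both on $\mathcal X\times E$ and on $\bar S\times E$. Hence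
\[
\gamma_{\mathcal X}^2=-\sum_{i,j}\int_{\mathcal X}\Phi(a_i)\Phi(a_j)\int_Ee_ie_j=-2\Bigl(-\sum_{i,j}\int_{\bar S}a_ia_j\int_Ee_ie_j\Bigr)=-2\gamma_\psi^2=24 .
\]
By \eqref{eq:dims}, $A_E(\mathcal X)=\mathbb Q\gamma_{\mathcal X}$ and $\omega(A_E(\mathcal X))=\langle24\rangle=\langle6\rangle$.

\subsection{The value of the invariant}

\begin{proposition}\label{prop:value}
Assume that $E_\alpha$ has no complex multiplication. Then $\nu_{E_\alpha}(\mathfrak a_\alpha)$ is the class $\mathsf w=\langle2,6,-1,-3\rangle$, and $\mathsf w$ has order $2$ in $W(\mathbb Q)$. Moreover $H^1(\bar C)$, $H^1(\bar S)$, $H^3(\mathcal X)(1)$ are isomorphic, as rational Hodge structures, to $H^1(E_\alpha)$, $H^1(E_\alpha)^2$, $H^1(E_\alpha)$.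
\end{proposition}

\begin{proof}
Lemma~\ref{lem:reduce} and the three computations give $\langle6\rangle-\langle-2\rangle+\langle-1,-3\rangle=\mathsf w$.

By (W2), $\mathsf w\neq0$ if the equation $2(a^2+3b^2)=c^2+3d^2$ has no rational solution other than zero. A nonzero value of $a^2+3b^2$ has even $2$-adic valuation: after scaling by a square we may take $a,b$ to be integers, not both even, and then $a^2+3b^2$ is odd or, if both are odd, congruent to $4$ modulo $8$. So both sides vanish, and then $a=b=c=d=0$. Next, $\mathsf w=(\langle2\rangle-\langle1\rangle)\cdot\langle1,3\rangle$ in the Witt ring, and $\langle2,2\rangle\cong\langle1,1\rangle$ because $(a+b)^2+(a-b)^2=2a^2+2b^2$. So $2\mathsf w=0$.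

Finally, the classes $\gamma_1,\gamma_\psi$ and $\gamma_{\mathcal X}$ correspond to two independent morphisms $H^1(E_\alpha)\to H^1(\bar S)$ and a nonzero morphism $H^1(E_\alpha)\to H^3(\mathcal X)(1)$. Lemma~\ref{lem:simple} and the dimensions $4$ and $2$ give the isomorphisms.
\end{proof}

\begin{remark}
The factorization of $\mathsf w$ has a geometric meaning. As Hodge structures, $H^1(\bar C)\oplus H^3(\mathcal X)(1)\cong H^1(\bar S)$, and the terms of $\mathfrak a_\alpha$ cancel. The two natural comparison maps, $\varphi_1^*$ and $\Phi$, each rescale the intersection form by $2$ up to sign: $\gamma_1^2=2\gamma_{\mathrm{id}}^2$ and $\gamma_{\mathcal X}^2=-2\gamma_\psi^2$. What $\nu_{E_\alpha}$ detects is that the form $\langle1,3\rangle$ is not isometric over $\mathbb Q$ to its double; in other words, that $2$ is not a norm from $\mathbb Q(\sqrt{-3})$. Over $\mathbb R$ the difference disappears: $\mathsf w$ has signature $0$.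
\end{remark}

To pass from $\mathbb C$ to an arbitrary field we use base change. For an extension $K'/K$ of fields of characteristic zero, $X\mapsto X_{K'}$ preserves reducedness and defines a ring homomorphism $x\mapsto x_{K'}$ of Grothendieck rings. The elements $\mathfrak a_\alpha$ over all fields come from the one over $\mathbb Q$.

\begin{lemma}\label{lem:descent}
Let $x\in K_0(\mathrm{Var}/\mathbb Q)$ and let $K$ be a field of characteristic $0$. If $x_K=0$, then $x_{\mathbb C}=0$.
\end{lemma}

\begin{proof}
Write $x=\sum n_i[X_i]$. In the free abelian group on isomorphism classes of $K$-varieties, $\sum n_i(X_{i,K})$ is a finite integral combination of elements $(Y_j)-(Z_j)-(Y_j\setminus Z_j)$. The varieties $Y_j$, the closed subvarieties $Z_j$, and the finitely many isomorphisms between the varieties that occur in this equality are defined over a subfield $K_1\subseteq K$ finitely generated over $\mathbb Q$. Then the same equality holds over $K_1$, so $x_{K_1}=0$. The field $K_1$ embeds in $\mathbb C$.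
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\alpha=1$. By \eqref{eq:j}, $j(E_1)=12167/26$ is not an algebraic integer, so $E_1$ has no complex multiplication. By Corollary~\ref{cor:div}, $\mathfrak a_1\in\bigcap_n(\mathbb L^n)$ over $K$. If $\mathbb L^m\mathfrak a_1=0$ over $K$, then the same holds over $\mathbb C$ by Lemma~\ref{lem:descent}. But $\nu_{E_1}(\mathbb L^m\mathfrak a_1)=(-1)^m\mathsf w\neq0$ by Proposition~\ref{prop:value}.
\end{proof}

In this second half, characteristic zero is what allows the passage to $\mathbb C$, where Bittner's presentation and Hodge theory are available.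

\section{Infinitely many classes, and the dimension filtration}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
We vary $\alpha$ so that the elliptic curves are pairwise non-isogenous; then each $\nu_E$ sees only one of the classes. Choose primes $\alpha_1<\alpha_2<\cdots$ with $\alpha_1\ge5$ and $\alpha_n>27\alpha_m$ for $m<n$, and put $E_n=E_{\alpha_n}$, $\mathfrak a^{(n)}=\mathfrak a_{\alpha_n}$.

By \eqref{eq:j}, $j(E_n)$ has valuation $-3$ at the prime $\alpha_n$. So it is not an algebraic integer and $E_n$ has no complex multiplication. For $m<n$, the number $j(E_m)$ is integral at $\alpha_n$, because $\alpha_m\neq\alpha_n$ and $0<27\alpha_m-1<\alpha_n$. An elliptic curve over a number field has potentially good reduction at a place if and only if its $j$-invariant is integral there, and this property is invariant under isogeny. An isogeny over $\mathbb C$ between curves defined over $\overline{\mathbb Q}$ is defined over $\overline{\mathbb Q}$. Hence $E_m$ and $E_n$ are not isogenous over $\mathbb C$, and $\operatorname{Hom}_{HS}(H^1(E_m),H^1(E_n))=0$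 for $m\neq n$.

Let $m\neq n$ and consider the varieties $\bar C,\bar S,\mathcal X$ for $\alpha=\alpha_n$. By the last assertion of Proposition~\ref{prop:value}, the tensor products of $H^1(\bar C)$, $H^1(\bar S)$, $H^3(\mathcal X)(1)$ with $H^1(E_m)$ contain no nonzero Hodge classes. Lemma~\ref{lem:reduce} gives $\nu_{E_m}(\mathfrak a^{(n)})=0$, while $\nu_{E_m}(\mathfrak a^{(m)})=\mathsf w$.

Suppose that $\mathbb L^k\sum_nc_n\mathfrak a^{(n)}=0$ over $K$, with $k\ge0$ and finitely many nonzero integers $c_n$. By Lemma~\ref{lem:descent} the relation holds over $\mathbb C$, and applying $\nu_{E_m}$ gives $\pm c_m\mathsf w=0$. As $\mathsf w$ has order $2$, every $c_m$ is even. So the map $\sum c_n\mathfrak a^{(n)}\mapsto(c_n\bmod2)_n$ is well defined on the subgroup of $\bigcap_n(\mathbb L^n)$ generated by the $\mathfrak a^{(n)}$, and also on its image in $\mathcal M_K$, where an element vanishes exactly when some $\mathbb L^k$ kills it. The map is onto $\bigoplus_{\mathbb N}\mathbb Z/2$, which is not finitely generated; and subgroups and quotients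 of finitely generated abelian groups are finitely generated.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The image of $\mathfrak a$ in $\mathcal M_K$ is nonzero because $\mathbb L^m\mathfrak a\neq0$ for all $m$. Corollary~\ref{cor:div} used that the constant term of $\Pi$ is a unit; now we use the leading term. By Lemma~\ref{lem:pM}, $(\lambda-1)p_S$ is monic of degree $7$ and $\lambda p_Qp_C$ has degree $6$, so $\Pi=\lambda^7+\sum_{i<7}c_i\lambda^i$ with $c_i\in\operatorname{Burn}(S_3)$. By Proposition~\ref{prop:Pi}, in $K_0(\mathrm{Var}/B)[\mathbb L^{-1}]$,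
\[
\mathfrak a_B=-\sum_{i<7}\beta(c_i)\mathbb L^{i-7}\mathfrak a_B .
\]
Substituting this identity into itself, we get for each $n\ge1$ a finite sum $\mathfrak a_B=\sum_{j\ge n}\beta(d_j)\mathbb L^{-j}\mathfrak a_B$ with $d_j\in\operatorname{Burn}(S_3)$. Each $\beta(d_j)$ is an integral combination of finite \'etale $B$-schemes, and $\mathfrak a_B$ is an integral combination of varieties of dimension at most $3$; so $\beta(d_j)\mathfrak a_B$ is again such a combination. The pushforward is $\mathbb L$-linear, so it extends to a map to $\mathcal M_K$, and it exhibits $\mathfrak a$ as a combination of elements $[X]\mathbb L^{-j}$ with $\dim X-j\le3-n$. Thus $\mathfrak a\in F^{n-3}\mathcal M_K$ for all $n$.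
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bittner}
Bittner, \emph{The universal Euler characteristic for varieties of characteristic zero}, Compositio Math. \textbf{140} (2004).

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{Shein}
Vladimir Shein, \emph{Automorphisms of symmetric powers and motivic zeta functions}, arXiv:2211.13304 (2022).

\end{thebibliography}
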